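# Groups with finite large scale packing constants

For subsets $X,Y$ of a group, $XY=\{xy: x\in X,\ y\in Y\}$, $X^{-1}=\{x^{-1}:x\in X\}$, $X^n$ is the $n$-fold product, and $X^0=\{e\}$. All groups are discrete. A set $X$ is symmetric if $X=X^{-1}$.

## 1. Popular right quotients of a finite set

Let $X$ be a finite nonempty subset of a group $G$ and let $K\ge 1$.

**Definition.** The set of popular right quotients of $X$ at level $K$ is
$$Q=Q_K(X)=\Big\{q\in G:\ |X\cap Xq|\ge \frac{|X|}{2K}\Big\}.$$

An element of $X\cap Xq$ is a $d\in X$ of the form $d=cq$ with $c\in X$, so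
$$|X\cap Xq|=\#\{(c,d)\in X^2:\ c^{-1}d=q\}. \tag{1}$$
Thus $Q$ consists of those $q\in X^{-1}X$ that can be written as $c^{-1}d$ in many ways. In particular $Q$ is finite. It contains $e$ because $|X\cap X|=|X|\ge|X|/(2K)$. It is symmetric because right multiplication by $q$ maps $X\cap Xq^{-1}$ bijectively onto $Xq\cap X$.

**Example 1.** Let $H$ be a finite subgroup and $X=Ha$. Then $XX^{-1}=H$. Since $Haq$ and $Ha$ are either equal or disjoint, and are equal exactly when $aqa^{-1}\in H$, we get $Q=a^{-1}Ha$. So $XX^{-1}$ sees the group that acts on $X$ from the left, while $Q$ sees the one that acts from the right.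

**Example 2.** Let $H$ be a finite group with $|H|\ge 3$, let $G=H*\langle a\rangle$ with $a$ of infinite order, and let $X=H\cup aH$. Then
$$XX^{-1}=H\cup Ha^{-1}\cup aH\cup aHa^{-1}$$
has at most $4|H|=2|X|$ elements. On the other hand, $X^{-1}X\supseteq HaH$ has at least $|H|^2$ elements, because the words $hah'$ are all distinct in the free product. So $X^{-1}X$ is far too large compared with $X$. Now compute $Q$ for $K=2$. If $q\in H$, then $Xq=X$. If $q\notin H$ and $q=c^{-1}d$ with $c,d\in X$, then $c,d$ lie in different pieces $H$, $aH$, so $q$ lies in $HaH$ or in $Ha^{-1}H$. These two sets are disjoint (map $G\to\mathbb Z$ by killing $H$), and by uniqueness of normal forms $q$ has only one representation. The threshold is $|X|/(2K)=|H|/2>1$. Hence $Q=H$. Passing to popular quotients has thrown away the large useless part of $X^{-1}X$ and kept a group.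

This is the purpose of $Q$ in general. We shall prove two things about it in Section 6. If $|XX^{-1}|\le K|X|$, then $Q$ does not grow much when multiplied by itself five times. If, in addition, multiplying $X$ **on the right** by a set $L$ enlarges $X$ only by a bounded factor, then $L$ is covered by boundedly many translates of $Q$. So $Q$ is a set that is close to being a group and that controls $L$. It will let us apply the structure theorem for approximate groups to a question in which no approximate group is given.

## 2. The packing constant and three theorems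

**Definition.** Let $G$ be a group and $d\ge0$ an integer. $\operatorname{LSP}_d(G)\in\{0,1,2,\dots\}\cup\{\infty\}$ is the smallest nonnegative integer $N$ with the following property ($\infty$ if there is none): for every finite $L\subseteq G$ there is a finite symmetric $B\subseteq G$ with $e\in B$ such that for every integer $n>N$ and all $g_1,\dots,g_n\in BL$ there is $F\subseteq\{1,\dots,n\}$ with $|F|>d+1$ and $g_ig_j^{-1}\in B$ for all $i,j\in F$.

The $g_i$ may repeat. If $N$ has the property, so does every larger integer. Note the order of quantifiers: $L$ comes first, and $B$ may be any finite symmetric set, as large and as strange as we like. Read $g_ig_j^{-1}\in B$ as "$g_i$ and $g_j$ are close at scale $B$". The property says that in $BL$, a slight enlargement of $B$ if $B$ is large, one cannot place more than $N$ points without finding $d+2$ of them that are pairwise close.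

Hirshberg and Wu, "Long thin covers and nuclear dimension" (arXiv:2308.12504, 2023), showed that $\operatorname{LSP}_d(G)<\infty$ for every finitely generated virtually nilpotent $G$ and every $d$, and they ask for the converse: must a finitely generated group with $\operatorname{LSP}_d(G)<\infty$ for all $d$ be virtually nilpotent? The answer is yes, and one $d$ is enough.

**Theorem A.** If $G$ is finitely generated and $\operatorname{LSP}_d(G)<\infty$ for some $d\ge0$, then $G$ is virtually nilpotent.

Together with the known result, for finitely generated $G$: $\operatorname{LSP}_d(G)<\infty$ for some $d$ $\iff$ for all $d$ $\iff$ $G$ is virtually nilpotent.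

Call $T\subseteq G$ *$B$-separated* if $tt'^{-1}\notin B$ for all distinct $t,t'\in T$. A group is *finite-by-nilpotent* if it has a finite normal subgroup with nilpotent quotient; for example $E\times\mathbb Z^k$ with $E$ finite.

**Theorem B (one scale suffices).** For every $N\ge1$ there is $R=R(N)$ such that the following holds. Let $G$ be a group and $S\subseteq G$ a finite symmetric set with $e\in S$. Suppose some finite symmetric $B\ni e$ in $G$ has the property that every $B$-separated subset of $BS^R$ has at most $N$ elements. Then $\Gamma=\langle S\rangle$ has a subgroup of index at most $R$ that is finite-by-nilpotent. In particular $\Gamma$ is virtually nilpotent.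

For the third theorem, recall the Hirsch length $h(H)$ of a finitely generated virtually nilpotent group $H$. Such an $H$ has a finite-index subgroup that is torsion-free nilpotent, and a finitely generated torsion-free nilpotent group is poly-$\mathbb Z$: it has a subnormal series with infinite cyclic quotients. The number of these quotients does not depend on the choices, and it is $h(H)$. For example, $h(\mathbb Z^k)=k$, finite groups have $h=0$, and the integral Heisenberg group has $h=3$.

**Theorem C.** For any group $G$ the following are equivalent:

1. $\operatorname{LSP}_d(G)<\infty$ for some $d$;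
2. $\operatorname{LSP}_d(G)<\infty$ for all $d$;
3. every finitely generated subgroup of $G$ is virtually nilpotent, and $h(G):=\sup_H h(H)<\infty$, where $H$ runs over the finitely generated subgroups;
4. there is an integer $D$ such that every finitely generated subgroup $H$ of $G$ has polynomial growth of degree at most $D$, i.e. $|S^n|=O(n^D)$ for every finite generating set $S$ of $H$.

If these hold and $D(G)$ is the least such $D$, then for all $d$
$$(d+1)(2h(G)+1)\ \le\ \operatorname{LSP}_d(G)\ \le\ (d+1)\,3^{D(G)}. \tag{2}$$
Both bounds are sharp for $h(G)\le1$: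

* $\operatorname{LSP}_d(G)=d+1$ iff $G$ is locally finite;
* $\operatorname{LSP}_d(G)=3(d+1)$ iff $G$ is not locally finite and all its finitely generated subgroups are virtually cyclic (e.g. $\mathbb Z$, $\mathbb Q$, $D_\infty$);
* in all other cases $\operatorname{LSP}_d(G)\ge5(d+1)$.

**Example 3.** For $\mathbb Z^2$ we have $h=D=2$, so $5(d+1)\le\operatorname{LSP}_d(\mathbb Z^2)\le9(d+1)$. In $\bigoplus_{\mathbb N}\mathbb Z$ every finitely generated subgroup is free abelian of finite rank, but the ranks are unbounded, so (3) fails and $\operatorname{LSP}_d=\infty$ for every $d$.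

## 3. Finite groups, the integers and the free group by hand

**A lower bound for every group.** With $L=\{e\}$ and $g_1=\dots=g_{d+1}=e$, no $F\subseteq\{1,\dots,d+1\}$ has more than $d+1$ elements. So $N=d$ fails whatever $B$ is, and
$$\operatorname{LSP}_d(G)\ge d+1\ge1\qquad\text{for every group }G. \tag{3}$$

**Finite groups.** Take $B=G$. All quotients lie in $B$, so with $n\ge d+2$ we may take $F=\{1,\dots,n\}$. Hence $\operatorname{LSP}_d(G)=d+1$.

**The integers.** *Lower bound.* Let $L=\{-1,0,1\}$, let $B$ be given, and let $r=\max B$. Then $-r-1$, $0$, $r+1$ lie in $B+L$, and differences of distinct ones are at least $r+1$ in absolute value, so not in $B$. Listing each of the three points $d+1$ times gives $3(d+1)$ points with no $F$. So $\operatorname{LSP}_d(\mathbb Z)\ge3(d+1)$. *Upper bound.* Let $L\subseteq[-l,l]$ with $l\ge 1$, and let $B=[-2n,2n]$. If $g_1,\dots,g_k\in B+L$ admit no $F$, consider the intervals $g_i+[-n,n]\subseteq[-3n-l,3n+l]$. If two of them share a point, then $g_i-g_j\in B$, so no point lies in more than $d+1$ of them. Hence $k(2n+1)\le(d+1)(6n+2l+1)$, i.e. $k\le(d+1)\big(3+\frac{2l-2}{2n+1}\big)$.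 For $n$ large this forces $k\le3(d+1)$. So $\operatorname{LSP}_d(\mathbb Z)=3(d+1)$. Both halves will be generalized in Section 9.

**A free group.** Let $G$ be free on $a,b$ and $S=\{e,a^{\pm1},b^{\pm1}\}$. For a finite nonempty $B\subseteq G$, consider the edges $\{g,gs\}$ of the Cayley tree that meet $B$. Each vertex has degree 4, and at most $|B|-1$ edges have both ends in $B$ because these edges form a forest on $B$. So there are at least $4|B|-(|B|-1)=3|B|+1$ edges that meet $B$. They form a forest on the vertex set $BS$, so $|BS|\ge3|B|+2$, and by iteration $|BS^R|\ge3^R|B|$. On the other hand, suppose $N$ has the property in the definition. Take $L=S^R$ and $B$ accordingly, and let $T$ be a maximal $B$-separated subset of $BL$. If $T$ had more than $N$ elements, an enumeration of $T$ would yield $F$ with $|F|>d+1\ge1$, hence two distinct elements of $T$ with quotient in $B$, which is impossible. So $|T|\le N$; by maximality every $g\in BL$ has $gt^{-1}\in B$ for some $t\in T$, so $BL\subseteq BT$ and $3^R|B|\le|BL|\le N|B|$. This is false for $R$ large. Hence $\operatorname{LSP}_d(G)=\infty$.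

## 4. The volume inequality and its limits

The free group suggests a strategy: extract $|BL|\le N|B|$ from the packing condition, and play it against growth. Let us record the inequality in the setting of Theorem B.

**Volume inequality.** Let $B\ni e$ be finite and symmetric, $L$ finite with $e\in L$, and suppose every $B$-separated subset of $BL$ has at most $N$ elements. Then
$$|BL|\le N|B|. \tag{4}$$
*Proof.* Let $T\subseteq BL$ be a maximal $B$-separated subset, so $|T|\le N$. Let $g\in BL$. If $g\in T$, then $gg^{-1}=e\in B$. If $g\notin T$, then $T\cup\{g\}$ is not $B$-separated, so $gt^{-1}\in B$ or $tg^{-1}\in B$ for some $t\in T$; as $B$ is symmetric, $gt^{-1}\in B$. In both cases $g\in BT$. So $BL\subseteq BT$. $\square$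

If $B$ were a ball $S^m$ with $m$ comparable to $R$, inequality (4) with $L=S^R$ would be a doubling condition on balls. But $B$ is chosen after $L$ and need have nothing to do with balls. By itself, an inequality of the form (4) is much too weak.

**Example 4.** Let $G=A\rtimes\langle t\rangle$ be the lamplighter group: $A=\bigoplus_{\mathbb Z}\mathbb Z/2$, and $t$ acts by shifting coordinates by one. It is finitely generated, and not virtually nilpotent, since all subgroups of a finitely generated virtually nilpotent group are finitely generated while $A$ is not. Let $L$ be any finite set; choose $r$ such that each element of $L$ is $\alpha t^j$ with $\operatorname{supp}\alpha\subseteq[-r,r]$ and $|j|\le r$. For $m\ge r$ put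
$$E=\{\beta t^k:\ \operatorname{supp}\beta\subseteq[-m-r,m+r],\ |k|\le m\}.$$
Since $\beta t^k\alpha t^j=\beta\cdot(t^k\alpha t^{-k})\,t^{k+j}$, and $t^k\alpha t^{-k}$ has support in $[-m-r,m+r]$, we get $|EL|\le2^{2m+2r+1}(2m+2r+1)$, while $|E|=2^{2m+2r+1}(2m+1)$. So $|EL|\le2|E|$ for every $L$, with a suitable finite $E\ni e$ (which is not symmetric).

So the packing condition must be used once more. What (4) forgets is that $B$ itself contains no large $B$-separated set, since $B\subseteq BL$. The natural hope is that this makes $B$ an approximate group, i.e. makes $|B^2|$ comparable to $|B|$. That is false too.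

**Example 5.** In $G=H*\langle a\rangle$ with $H$ finite and $a$ of infinite order, let $B=H\cup aHa^{-1}$. It is symmetric and contains $e$. Two elements of the same one of the two subgroups have quotient in $B$, so a $B$-separated subset of $B$ has at most $2$ elements. But $B^2\supseteq HaHa^{-1}$ has at least $|H|^2$ elements, while $|B|\le2|H|$.

In Example 5 a large piece of $B$, namely $H$, does behave well. What a bound on separated sets yields in general is that a positive proportion of the pairs $(x,y)\in B^2$ satisfy $xy^{-1}\in B$. From that we shall extract a large piece $X\subseteq B$ with $|XX^{-1}|\le K|X|$. There is then one further obstacle. The quotients $XX^{-1}$ live on the left of $X$, whereas $L$ multiplies $X$ on the right; in Example 1, with $X=Ha$, smallness of $XL$ says that $L$ lies in few right cosets of $a^{-1}Ha$, and says nothing directly about $H=XX^{-1}$. The set $X^{-1}X$ is on the correct side but may be huge (Example 2). The popular right quotients $Q_K(X)$ are on the correct side and are under control. The plan for Theorem B is therefore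
$$B\ \longrightarrow\ X\subseteq B\ \longrightarrow\ Q=Q_K(X)\ \longrightarrow\ A=Q^2\ \longrightarrow\ \text{a virtually nilpotent }\Gamma .$$

## 5. A dense piece $X$ of $B$ with few quotients

We use the Caro–Wei theorem: a finite graph has an independent set of size at least $\sum_v\frac1{1+\deg v}$. (Order the vertices at random; those preceding all their neighbors form an independent set, and $v$ is in it with probability $\frac1{1+\deg v}$.)

**Lemma 1.** Let $B\ni e$ be a finite symmetric subset of a group such that every $B$-separated subset of $B$ has at most $N$ elements, $N\ge 1$. Then there is $X\subseteq B$ with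
$$|B|\le3N|X|\qquad\text{and}\qquad|XX^{-1}|\le K|X|,\quad K:=12288N^6 .$$

*Proof.* For $x\in B$ let $V(x)=\{y\in B:xy^{-1}\in B\}$. Then $x\in V(x)$, and $y\in V(x)\iff x\in V(y)$ because $B$ is symmetric.

**Step 1: many close pairs.** *We show that the $V(x)$ are large on average.* Join distinct $x,y\in B$ by an edge if $y\in V(x)$. The degree of $x$ is $|V(x)|-1$, and independent sets are $B$-separated, so they have at most $N$ elements. Caro–Wei gives $\sum_{x\in B}|V(x)|^{-1}\le N$. By Cauchy–Schwarz, $|B|^2\le\sum_x|V(x)|\cdot\sum_x|V(x)|^{-1}$, so $\sum_x|V(x)|\ge|B|^2/N$. Using Cauchy–Schwarz again,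
$$\sum_{z\in B}|V(z)|^2\ge\frac1{|B|}\Big(\sum_z|V(z)|\Big)^2\ge\frac{|B|^3}{N^2}.$$

**Step 2: a neighborhood with few bad pairs.** *We want a single $V(z)$ in which most pairs have many common neighbors.* Put $\varepsilon=1/(32N^2)$. Call $(x,y)\in B^2$ *bad* if $|V(x)\cap V(y)|<\varepsilon|B|$, and *good* otherwise; this is symmetric in $x,y$. Let $\beta(z)$ be the number of bad pairs in $V(z)^2$. A pair $(x,y)$ lies in $V(z)^2$ exactly when $z\in V(x)\cap V(y)$, so
$$\sum_{z\in B}\beta(z)=\sum_{(x,y)\text{ bad}}|V(x)\cap V(y)|\le\varepsilon|B|\cdot|B|^2 .$$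
As $16\varepsilon=1/(2N^2)$,
$$\sum_{z\in B}\big(|V(z)|^2-16\beta(z)\big)\ge\frac{|B|^3}{N^2}-\frac{|B|^3}{2N^2}=\frac{|B|^3}{2N^2}.$$
So some $z$ satisfies $|V(z)|^2-16\beta(z)\ge|B|^2/(2N^2)$. Fix it and put $Y=V(z)$. Since $\beta(z)\ge0$, we get $|Y|\ge|B|/(\sqrt2N)\ge|B|/(2N)$. Since the right side is positive, $\beta(z)\le|Y|^2/16$.

**Step 3: the set $X$.** *We discard the elements of $Y$ that are in too many bad pairs.* Let $X$ be the set of $x\in Y$ that form a bad pair with at most $|Y|/4$ elements of $Y$. If $E$ elements are discarded, then $E\cdot|Y|/4\le\beta(z)\le|Y|^2/16$, so $E\le|Y|/4$. Hence $|X|\ge\frac34|Y|\ge\frac3{8N}|B|$, and $|B|\le\frac{8N}3|X|\le3N|X|$.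

**Step 4: few quotients.** *We show that each $g\in XX^{-1}$ is a product of four elements of $B$ in very many ways.* For each $g\in XX^{-1}$ fix $x,y\in X$ with $g=xy^{-1}$. At most $|Y|/4$ elements of $Y$ are bad with $x$, and at most $|Y|/4$ with $y$, so at least $|Y|/2$ elements $w\in Y$ are good with both. For each such $w$ there are at least $(\varepsilon|B|)^2$ pairs $(u,v)$ with $u\in V(x)\cap V(w)$ and $v\in V(w)\cap V(y)$. Then
$$g=(xu^{-1})(uw^{-1})(wv^{-1})(vy^{-1}),$$
and the four factors lie in $B$: $xu^{-1}$ and $wv^{-1}$ by definition of $V$, and $uw^{-1}$, $vy^{-1}$ as inverses of $wu^{-1},yv^{-1}\in B$. With $x,y$ fixed, the 4-tuple of factors determines $u$, then $w$, then $v$. The product of the tuple is $g$, so different $g$ give different tuples. Counting tuples in $B^4$,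
$$|XX^{-1}|\cdot\frac{|Y|}2\cdot\varepsilon^2|B|^2\le|B|^4 .$$
Since $\varepsilon^{-2}=1024N^4$ and $|Y|\ge|B|/(2N)$,
$$|XX^{-1}|\le\frac{2|B|^2}{\varepsilon^2|Y|}\le4096N^5|B|\le12288N^6|X| .\qquad\square$$

## 6. Growth and covering for popular right quotients

**Lemma 2.** Let $X$ be finite and nonempty, $K\ge1$, $|XX^{-1}|\le K|X|$, and $Q=Q_K(X)$. Then
$$|Q|\ge\frac{|X|}{2K}\qquad\text{and}\qquad|Q^5|\le64K^{12}|Q| .$$

*Proof.* **Step 1: $Q$ is large.** *We count coincidences among right quotients by turning them into coincidences among left quotients.* By (1),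
$$\sum_q|X\cap Xq|^2=\#\{(a,b,a',b')\in X^4:\ b^{-1}a=b'^{-1}a'\}.$$
The equation $b^{-1}a=b'^{-1}a'$ is equivalent to $b'b^{-1}=a'a^{-1}$: multiply on the left by $b'$ and on the right by $a^{-1}$. If $\rho(s)$ denotes the number of pairs in $X^2$ with $x'x^{-1}=s$, the number of solutions is $\sum_{s\in XX^{-1}}\rho(s)^2$, and $\sum_s\rho(s)=|X|^2$. By Cauchy–Schwarz,
$$\sum_q|X\cap Xq|^2\ge\frac{|X|^4}{|XX^{-1}|}\ge\frac{|X|^3}K .$$
The terms with $q\notin Q$ contribute at most $\frac{|X|}{2K}\sum_q|X\cap Xq|=\frac{|X|^3}{2K}$, because $\sum_q|X\cap Xq|=|X|^2$. The terms with $q\in Q$ contribute at most $|X|^2$ each. Hence $|Q||X|^2\ge\frac{|X|^3}{2K}$.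

**Step 2: $Q^5$ is small.** *We show that each element of $XQ^5X^{-1}$ is a product of six elements of $XX^{-1}$ in very many ways.* For each $g\in XQ^5X^{-1}$ fix an expression $g=xq_1q_2q_3q_4q_5y^{-1}$ with $x,y\in X$, $q_i\in Q$. By (1) and the definition of $Q$, for each $i$ there are at least $|X|/(2K)$ pairs $(c_i,d_i)\in X^2$ with $q_i=c_i^{-1}d_i$. For every choice of these pairs,
$$g=(xc_1^{-1})(d_1c_2^{-1})(d_2c_3^{-1})(d_3c_4^{-1})(d_4c_5^{-1})(d_5y^{-1})$$
with all six factors in $XX^{-1}$. The 6-tuple determines $g$ as its product, hence $x$ and the $q_i$. Its first entry then gives $c_1$, so $d_1=c_1q_1$; its second entry gives $c_2$, so $d_2=c_2q_2$; and so on. So different data give different tuples, and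
$$|XQ^5X^{-1}|\Big(\frac{|X|}{2K}\Big)^5\le|XX^{-1}|^6\le(K|X|)^6 .$$
Therefore $|Q^5|\le|XQ^5X^{-1}|\le32K^{11}|X|\le64K^{12}|Q|$, by Step 1. $\square$

**Lemma 3.** Let $X$ be finite and nonempty, $1\le C\le K$, $Q=Q_K(X)$, and let $L$ be a finite set with $|XL|\le C|X|$. Then there are $l_1,\dots,l_k\in L$ with $k\le2C$ and $L\subseteq\bigcup_iQl_i$.

*Proof.* *If $l_il_j^{-1}\notin Q$, the translates $Xl_i$ and $Xl_j$ hardly overlap; but they all sit in the small set $XL$, so there cannot be many.* Let $l_1,\dots,l_k\in L$ be a maximal family with $l_il_j^{-1}\notin Q$ for $i\ne j$. If $k=0$, then $L$ is empty and there is nothing to prove. For $i\ne j$,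
$$|Xl_i\cap Xl_j|=|Xl_il_j^{-1}\cap X|<\frac{|X|}{2K}\le\frac{|X|}{2C}.$$
Let $f=\sum_i1_{Xl_i}$. It is supported on $XL$, $\sum f=k|X|$, and $\sum f^2=\sum_{i,j}|Xl_i\cap Xl_j|$. By Cauchy–Schwarz,
$$(k|X|)^2\le|XL|\sum f^2\le C|X|\Big(k|X|+k^2\frac{|X|}{2C}\Big),$$
so $k^2\le Ck+k^2/2$, i.e. $k\le2C$. By maximality and symmetry of $Q$, and since $e\in Q$, every $l\in L$ satisfies $ll_i^{-1}\in Q$ for some $i$. $\square$

## 7. Proof of Theorem B via approximate groups

**Definition.** A finite *$K$-approximate group* is a finite symmetric set $A\ni e$ in a group with $A^2\subseteq PA$ for some symmetric $P\subseteq A^3$ with $|P|\le K$.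

For example, a finite subgroup is a $1$-approximate group, and $A=\{-m,\dots,m\}\subseteq\mathbb Z$ is a $2$-approximate group, with $P=\{-m,m\}$: $(-m+A)\cup(m+A)=\{-2m,\dots,2m\}$.

We cite Breuillard–Green–Tao, *The structure of approximate groups*, Publ. Math. IHÉS 116 (2012), Theorem 1.6, in the following part.

**[BGT]** There is $M=M(K)$ such that for every finite $K$-approximate group $A$ in a group $G$ there are a subgroup $G_0\le G$ and a finite normal subgroup $H\trianglelefteq G_0$ such that $A$ is covered by at most $M$ left translates of $G_0$ and $G_0/H$ is nilpotent.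

*Proof of Theorem B.* Put $K=12288N^6$, $K_1=128K^{12}$, $M=M(K_1)$ (an integer $\ge1$), and
$$R:=6N^2M .$$
All of these depend only on $N$. It is essential that none of the constants below depends on $R$, $B$ or $S$. Let $G,S,B$ be as in the theorem and $L=S^R$. Then $e\in L$ and $B\subseteq BL$.

**Step 1: from $B$ to $X$.** *We collect what the packing hypothesis gives.* Since $B\subseteq BL$, Lemma 1 gives $X\subseteq B$ with $|B|\le3N|X|$ and $|XX^{-1}|\le K|X|$. By (4),
$$|XL|\le|BL|\le N|B|\le C|X|,\qquad C:=3N^2\le K .$$
Let $Q=Q_K(X)$. Lemmas 2 and 3 apply: $|Q^5|\le64K^{12}|Q|$, and $L$ is covered by at most $2C=6N^2$ right translates $Ql_i$.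

**Step 2: $A=Q^2$ is a $K_1$-approximate group.** *We turn the bound on $|Q^5|$ into a covering of $A^2=Q^4$.* The set $A$ is finite, symmetric and contains $e$. Choose a maximal set $p_1,\dots,p_s\in Q^4$ for which the $p_iQ$ are pairwise disjoint. The sets $p_iQ$ lie in $Q^5$, so $s\le|Q^5|/|Q|\le64K^{12}$. If $g\in Q^4$, maximality shows that $gQ$ meets some $p_iQ$, so $g\in p_iQQ^{-1}=p_iQ^2$. Thus $A^2=Q^4\subseteq\bigcup_ip_iA$. Put $P=\{p_i^{\pm1}\}$. It is symmetric, $P\subseteq Q^4=A^2\subseteq A^3$, $|P|\le128K^{12}=K_1$, and $A^2\subseteq PA$.

**Step 3: $S^R$ meets few cosets of a finite-by-nilpotent group.** Apply [BGT] to $A$, obtaining $G_0$ and $H$. Taking inverses in a covering of $A$ by at most $M$ sets $yG_0$, and using $A=A^{-1}$, we see that $A$ is covered by at most $M$ right cosets $G_0y_j$. Since $Q\subseteq A$,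
$$S^R=L\subseteq\bigcup_iQl_i\subseteq\bigcup_{i,j}G_0y_jl_i ,$$
so $S^R$ meets at most $6N^2M=R$ right cosets of $G_0$.

**Step 4: $\Gamma$ meets at most $R$ cosets.** *This is why $R$ was chosen equal to that bound: a nondecreasing sequence of $R+1$ integers in $\{1,\dots,R\}$ must pause.* Let $c_j$ be the number of right cosets of $G_0$ meeting $S^j$. As $e\in S$, we have $S^j\subseteq S^{j+1}$, so $1=c_0\le c_1\le\dots\le c_R\le R$. If all these inequalities between neighbors were strict, $c_R$ would be at least $R+1$. So $c_j=c_{j+1}$ for some $j<R$, and then $G_0S^{j+1}=G_0S^j$. If $G_0S^i=G_0S^j$ for some $i\ge j$, then $G_0S^{i+1}=G_0S^jS=G_0S^{j+1}=G_0S^j$. By induction this holds for all $i\ge j$. Since $S$ is symmetric and contains $e$, $\Gamma=\bigcup_iS^i$, so $G_0\Gamma=G_0S^j$ is a union of at most $R$ right cosets of $G_0$. For $\gamma,\gamma'\in\Gamma$, $G_0\gamma=G_0\gamma'$ iff $\gamma\gamma'^{-1}\in\Gamma\cap G_0$. Hence $[\Gamma:\Gamma\cap G_0]\le R$.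

**Step 5: the subgroup $\Gamma\cap G_0$.** *We check that it is finite-by-nilpotent and deduce virtual nilpotence.* Put $\Gamma_0=\Gamma\cap G_0$ and $H_0=H\cap\Gamma$. As $H\le G_0$, the kernel of $\Gamma_0\to G_0/H$ is $H_0$. So $H_0$ is finite and normal in $\Gamma_0$, and $\Gamma_0/H_0$ embeds in the nilpotent group $G_0/H$. This proves the first assertion. Now let $Z=C_{\Gamma_0}(H_0)$, the kernel of the conjugation action $\Gamma_0\to\operatorname{Aut}(H_0)$. Since $\operatorname{Aut}(H_0)$ is finite, $Z$ has finite index in $\Gamma_0$, hence in $\Gamma$. The subgroup $Z\cap H_0$ is central in $Z$, and $Z/(Z\cap H_0)$ embeds in $\Gamma_0/H_0$, so it is nilpotent. A central extension of a nilpotent group is nilpotent, so $Z$ is nilpotent and $\Gamma$ is virtually nilpotent. $\blacksquare$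

## 8. From finite packing constant to virtual nilpotence

*Proof of Theorem A.* Let $G=\langle S\rangle$ with $S$ finite, symmetric, $e\in S$, and let $N=\operatorname{LSP}_d(G)<\infty$. By (3), $N\ge1$. Take $L=S^{R(N)}$ and let $B$ be the set that the definition provides for this $L$. Suppose some $B$-separated subset of $BL$ had more than $N$ elements. Then it would contain a $B$-separated set $T$ with exactly $N+1$ elements. Apply the definition to an enumeration $g_1,\dots,g_{N+1}$ of $T$: there is $F$ with $|F|>d+1\ge1$ and $g_ig_j^{-1}\in B$ for all $i,j\in F$. So $F$ has two distinct indices $i,j$, and $g_i\ne g_j$ are elements of $T$ with quotient in $B$, a contradiction. Hence every $B$-separated subset of $BS^{R(N)}$ has at most $N$ elements, and by Theorem B the group $G=\langle S\rangle$ is virtually nilpotent. $\blacksquare$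

Only one set $L$ was used, and from $F$ only that it contains two distinct indices.

## 9. Hirsch length, growth and the bounds in Theorem C

**Lemma 4 (monotonicity).** If $H\le G$, then $\operatorname{LSP}_d(H)\le\operatorname{LSP}_d(G)$.

*Proof.* Let $N$ have the property for $G$, let $L\subseteq H$ be finite, and take $B$ for $L$ in $G$. Put $B'=B\cap H$, a finite symmetric set containing $e$. If $n>N$ and $g_1,\dots,g_n\in B'L\subseteq BL$, we get $F$ with $|F|>d+1$ and $g_ig_j^{-1}\in B$ for $i,j\in F$. As all $g_i$ lie in $H$, $g_ig_j^{-1}\in B'$. So $N$ has the property for $H$. $\square$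

The next lemma is the argument for the upper bound in $\mathbb Z$, with balls in place of intervals and a pigeonhole choice of the radius.

**Lemma 5 (upper bound).** If (4) of Theorem C holds with $D$, then $\operatorname{LSP}_d(G)\le(d+1)3^D$ for all $d$.

*Proof.* Note that $D\ge0$, since $|S^n|\ge1$. Let $L\subseteq G$ be finite and put $S=L\cup L^{-1}\cup\{e\}$, a finite generating set of $\langle L\rangle$. As $(d+1)3^D$ is an integer, we can choose $\lambda>3^D$ such that no integer lies in $((d+1)3^D,(d+1)\lambda]$.

**Step 1: a good radius.** *We claim that $|S^{3n+1}|\le\lambda|S^n|$ for some $n\ge1$.* Otherwise put $n_0=1$ and $n_{k+1}=3n_k+1$. Then $|S^{n_k}|\ge\lambda^k$ for all $k$, by induction. But $n_k=3^k+\frac{3^k-1}2\le2\cdot3^k$, so $|S^{n_k}|=O(n_k^D)=O(3^{Dk})$, which contradicts $\lambda>3^D$.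

**Step 2: packing balls.** *For such an $n$ we show that $B=S^{2n}$ works.* Let $g_1,\dots,g_k\in BL\subseteq S^{2n+1}$ admit no $F$ as in the definition. If $x\in S^ng_i\cap S^ng_j$, say $x=sg_i=s'g_j$ with $s,s'\in S^n$, then $g_ig_j^{-1}=s^{-1}s'\in S^{2n}=B$. So the set of $i$ with $x\in S^ng_i$ has at most $d+1$ elements, for every $x$. All the sets $S^ng_i$ lie in $S^{3n+1}$ and have $|S^n|$ elements. Counting incidences,
$$k|S^n|\le(d+1)|S^{3n+1}|\le(d+1)\lambda|S^n| ,$$
so $k\le(d+1)\lambda$. By the choice of $\lambda$, $k\le(d+1)3^D$. Hence $N=(d+1)3^D$ has the property. $\square$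

The next lemma is the argument for the lower bound in $\mathbb Z$: beyond the top and the bottom of $B$ there is room for $d+1$ more points each.

**Lemma 6.** If $\varphi:\Gamma\to\mathbb Z$ is a surjective homomorphism with kernel $\Gamma'$, then $\operatorname{LSP}_d(\Gamma)\ge\operatorname{LSP}_d(\Gamma')+2(d+1)$.

*Proof.* Let $N'$ be an integer with $0\le N'<\operatorname{LSP}_d(\Gamma')$; such $N'$ exist by (3). Then $N'$ does not have the property for $\Gamma'$: there is a finite $L'\subseteq\Gamma'$ such that for every finite symmetric $B'\ni e$ in $\Gamma'$ there are $n>N'$ and $g_1,\dots,g_n\in B'L'$ that admit no $F$. Choose $t\in\Gamma$ with $\varphi(t)=1$ and put $L=L'\cup\{t,t^{-1}\}$.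

Let $B\ni e$ be any finite symmetric subset of $\Gamma$. Put $B'=B\cap\Gamma'$ and take $g_1,\dots,g_n\in B'L'\subseteq BL$ as above. Let $r=\max\varphi(B)$. By symmetry $r=\max|\varphi(B)|$. Choose $b\in B$ with $\varphi(b)=r$. Adjoin to the list the element $bt\in BL$ with multiplicity $d+1$ and the element $b^{-1}t^{-1}\in BL$ with multiplicity $d+1$. The values of $\varphi$ on the list are $0$ on the $g_i$, and $r+1$ and $-(r+1)$ on the new elements. If two entries have different $\varphi$-values, $|\varphi|$ of their quotient is at least $r+1$, so the quotient is not in $B$. Hence an $F$ for the new list with $|F|>d+1$ would lie within one of the three groups of entries. The two new groups have only $d+1$ entries each. An $F$ within the first group would satisfy $g_ig_j^{-1}\in B\cap\Gamma'=B'$ for $i,j\in F$, which is excluded. So a list of length $n+2(d+1)>N'+2(d+1)$ in $BL$ admits no $F$. As $B$ was arbitrary, $N'+2(d+1)$ does not have the property for $\Gamma$, i.e. $\operatorname{LSP}_d(\Gamma)>N'+2(d+1)$. If $\operatorname{LSP}_d(\Gamma')$ is finite, take $N'=\operatorname{LSP}_d(\Gamma')-1$; if it is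 infinite, let $N'\to\infty$. $\square$

**Corollary 7.** If $H$ is finitely generated virtually nilpotent of Hirsch length $h$, then $\operatorname{LSP}_d(H)\ge(d+1)(2h+1)$.

*Proof.* $H$ has a poly-$\mathbb Z$ subgroup with a series $1=P_0\trianglelefteq P_1\trianglelefteq\dots\trianglelefteq P_h$, $P_i/P_{i-1}\cong\mathbb Z$. By (3), $\operatorname{LSP}_d(P_0)\ge d+1$. Lemma 6, applied $h$ times, gives $\operatorname{LSP}_d(P_h)\ge(d+1)+2h(d+1)$. Apply Lemma 4 to $P_h\le H$. $\square$

To pass from Hirsch length to growth we cite the following.

**[BG]** (Bass, Guivarc'h) A finitely generated nilpotent group $\Gamma$ has polynomial growth of exact degree $\sum_kk\,r_k$, where $r_k$ is the torsion-free rank of $\gamma_k(\Gamma)/\gamma_{k+1}(\Gamma)$ and $(\gamma_k)$ is the lower central series.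

Also, the growth degree does not change when we pass to a finite-index subgroup.

**Example 6.** The integral Heisenberg group has $r_1=2$, $r_2=1$, so Hirsch length $3$ and growth degree $4$. Its finitely generated subgroups have growth degree at most $4$: if $T$ generates the subgroup and $S$ (symmetric, containing $e$) the whole group, then $T\subseteq S^m$ for some $m$ and $|T^n|\le|S^{mn}|$. So $7(d+1)\le\operatorname{LSP}_d\le81(d+1)$ by Corollary 7 and Lemma 5.

*Proof of Theorem C.*

**Step 1: (1) implies (3), with the lower bound.** *We apply Theorem A to each finitely generated subgroup.* Let $\operatorname{LSP}_d(G)=N<\infty$ and let $H\le G$ be finitely generated. By Lemma 4, $\operatorname{LSP}_d(H)\le N$. By Theorem A, $H$ is virtually nilpotent. By Corollary 7, $(d+1)(2h(H)+1)\le N$. So the numbers $h(H)$ are bounded, and $(d+1)(2h(G)+1)\le\operatorname{LSP}_d(G)$ for every $d$ with $\operatorname{LSP}_d(G)<\infty$.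

**Step 2: (3) implies (4).** *We bound the growth degree by the square of the Hirsch length.* Let $H\le G$ be finitely generated. It has a finite-index torsion-free nilpotent subgroup $\Gamma$, say of class $c$, and $\Gamma$ is finitely generated. If $c=0$, then $H$ is finite and its growth degree is $0$. Let $c\ge1$. Refining the lower central series of $\Gamma$ to a series with cyclic quotients and counting the infinite ones gives $\sum_kr_k=h(H)$. The commutator map makes $\gamma_{k+1}/\gamma_{k+2}$ a homomorphic image of $\gamma_k/\gamma_{k+1}\otimes\Gamma^{ab}$. Hence all these quotients are finitely generated abelian groups, and if one of them, $\gamma_k/\gamma_{k+1}$ with $k\le c$, were finite, all later ones would be finite (the tensor product of a finite and a finitely generated abelian group is finite). Then $\gamma_c=\gamma_c/\gamma_{c+1}$ would be finite, hence trivial because $\Gamma$ is torsion-free, and $\Gamma$ would not have class $c$. So $r_k\ge1$ for $1\le k\le c$, and $c\le\sum_kr_k=h(H)$. By [BG] the growth degree of $H$ is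
$$\sum_{k=1}^ck\,r_k\le c\sum_kr_k\le h(H)^2\le h(G)^2 .$$
So (4) holds with $D=h(G)^2$.

**Step 3: the remaining implications and (2).** (4) implies (2) by Lemma 5, and (2) implies (1) trivially. If the conditions hold, then $\operatorname{LSP}_d(G)$ is finite for all $d$; the lower bound in (2), the displayed inequality, is Step 1, and the upper bound is Lemma 5 with $D=D(G)$.

**Step 4: the sharp cases.** *We split all groups into three classes and find that the values of $\operatorname{LSP}_d$ on them are disjoint.*

*Locally finite groups*, i.e. those whose finitely generated subgroups are all finite. They satisfy (4) with $D(G)=0$, and $h(G)=0$. Both bounds in the displayed inequality (2) are $d+1$, so $\operatorname{LSP}_d(G)=d+1$. Conversely, if (1)–(4) hold and $h(G)=0$, every finitely generated subgroup is virtually nilpotent of Hirsch length $0$, hence finite, so $G$ is locally finite.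

*Groups that are not locally finite and whose finitely generated subgroups are all virtually cyclic.* They satisfy (3) with $h(G)=1$, because virtually cyclic groups have Hirsch length at most $1$ and some finitely generated subgroup is infinite. Finite groups have growth degree $0$ and infinite virtually cyclic groups have growth degree exactly $1$, so $D(G)=1$. Both bounds are $3(d+1)$, so $\operatorname{LSP}_d(G)=3(d+1)$. Conversely, if (1)–(4) hold and $h(G)=1$, every finitely generated subgroup has a finite-index poly-$\mathbb Z$ subgroup of Hirsch length at most $1$, i.e. trivial or isomorphic to $\mathbb Z$, so it is virtually cyclic; and they are not all finite.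

*All other groups.* Either (1)–(4) hold, and then $h(G)\ge2$ by the two converses just shown, so $\operatorname{LSP}_d(G)\ge(d+1)(2\cdot2+1)=5(d+1)$; or (1)–(4) fail, and then $\operatorname{LSP}_d(G)=\infty$ for every $d$.

Every group is in exactly one class, and the values $d+1$, $3(d+1)$ and the range $[5(d+1),\infty]$ are disjoint. So $\operatorname{LSP}_d(G)=d+1$ holds only for the first class, and $\operatorname{LSP}_d(G)=3(d+1)$ only for the second. The examples are in the second class: in $\mathbb Z$ and $\mathbb Q$ finitely generated subgroups are cyclic, and every subgroup of $D_\infty$ is virtually cyclic because $D_\infty$ is. $\blacksquare$
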